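# A jump of the spectral gap among minimizers of $t\lambda_1+(1-t)\lambda_2$ in high dimension

## 1. The quotient $u_2/u_1$ and cuts along its level sets

Let $\Omega\subset\mathbb R^N$, $N\ge2$, be open, connected and of finite measure. The embedding $H^1_0(\Omega)\subset L^2(\Omega)$ is compact, so the Dirichlet Laplacian has eigenvalues $\lambda_1\le\lambda_2\le\dots$. Since $\Omega$ is connected, $\lambda_1$ is simple and has a positive eigenfunction. Fix eigenfunctions $u_1>0$ and $u_2$, orthonormal in $L^2$, extended by $0$ outside $\Omega$, and put $\Gamma=\lambda_2-\lambda_1>0$. Write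
$$\mathcal E(u)=\int|\nabla u|^2,\qquad \mathcal R(u)=\frac{\mathcal E(u)}{\int u^2}.$$

The object on which everything below turns is the quotient
$$f=\frac{u_2}{u_1}\quad\text{on }\Omega .$$
It is real analytic on a connected set. It is not constant, because $u_2\ne0$ and $\int u_1u_2=0$. So its level sets are null sets. Let $\nu$ be the law of $f$ under the probability measure $u_1^2\,dx$. It is a probability measure on $\mathbb R$ without atoms, with $\int\tau\,d\nu=\int u_1u_2=0$ and $\int\tau^2\,d\nu=\int u_2^2=1$. I also write $f$ for the variable under $\nu$. Put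
$$P=\int u_1u_2^+=\int u_1u_2^-,\quad A=\int(u_2^+)^2,\quad B=\int(u_2^-)^2,\quad m=\nu(f>0).$$
Then $A+B=1$ and $\nu(f<0)=1-m$. We have $P>0$, since $u_2$ is orthogonal to a positive function and so changes sign, and $2P=\int u_1|u_2|\le1$. Since $P=\int f^+d\nu=\int f^-d\nu$, Cauchy–Schwarz gives
$$P^2\le Am,\qquad P^2\le B(1-m).\tag{1}$$

**Definition.** A function $\chi:\mathbb R\to\mathbb R$ is *admissible* if it is continuous, piecewise $C^1$ with finitely many pieces and bounded derivative, and constant near $-\infty$ and near $+\infty$.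

**Lemma 1.1.** If $\chi$ is admissible, then $u_1\chi(f)$, $u_1\chi(f)^2$ and $u_2\chi(f)$, extended by $0$, belong to $H^1_0(\Omega)$, and the classical chain rule holds a.e. in $\Omega$.

*Proof.* On $\{x>0\}\subset\mathbb R^2$ consider $h(x,y)=x\chi(y/x)$, $x\chi(y/x)^2$ or $y\chi(y/x)$. For the first, $\partial_xh=\chi-\frac yx\chi'$ and $\partial_yh=\chi'$. For the third, $\partial_xh=-(\frac yx)^2\chi'$ and $\partial_yh=\chi+\frac yx\chi'$. The second is the first with $\chi^2$. All are bounded, because $\chi'$ is bounded with bounded support. So $h$ is Lipschitz on the convex set $\{x>0\}$, extends to a Lipschitz function on $\{x\ge0\}$, and by $1$-homogeneity $h(0,0)=0$. Take $\phi^i_k\in C_c^\infty(\Omega)$ with $\phi^i_k\to u_i$ in $H^1$. The functions $h((\phi^1_k)^+,\phi^2_k)$ are Lipschitz with compact support in $\Omega$, are bounded in $H^1$, and converge to $h(u_1,u_2)$ in $L^2$. A subsequence converges weakly in $H^1_0(\Omega)$, so $h(u_1,u_2)\in H^1_0(\Omega)$.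 The chain rule holds off the $f$-preimages of the finitely many corners of $\chi$, and these are null. $\square$

**Lemma 1.2.** Let $\chi,\eta$ be admissible and let $G\ge0$ be a Borel function. Then
$$\int u_1^2\,\eta'(f)|\nabla f|^2=\Gamma\int u_1^2\,f\,\eta(f),\tag{2}$$
$$\int G(f)\,u_1^2|\nabla f|^2\le\Gamma P\int_{\mathbb R}G\,d\tau,\tag{3}$$
$$\mathcal R(u_1\chi(f))\le\lambda_1+\Gamma P\,\frac{\int\chi'^2d\tau}{\int\chi^2d\nu}\qquad\text{if }\int\chi^2d\nu>0,\tag{4}$$
$$\mathcal R((u_2-su_1)_+)\le\lambda_2+\Gamma\,\frac{sP}{A-2sP}\qquad\text{if }s\ge0,\ 2sP<A.\tag{5}$$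
Inequality (5) also holds with $u_2,A$ replaced by $-u_2,B$.

*Proof.* For (2), test the equation of $u_2$ with $u_1\eta(f)$ and that of $u_1$ with $u_2\eta(f)$, and subtract. The terms $\eta(f)\nabla u_1\cdot\nabla u_2$ cancel, and what remains on the left is $\int\eta'(f)\nabla f\cdot(u_1\nabla u_2-u_2\nabla u_1)=\int\eta'(f)u_1^2|\nabla f|^2$. On the right stands $(\lambda_2-\lambda_1)\int u_1u_2\eta(f)=\Gamma\int u_1^2f\eta(f)$.

For (3), let $\alpha<\beta$ and let $\eta$ be the clamp $\min(\max(\tau,\alpha),\beta)$ minus a constant. If $\alpha\ge0$, subtract $\alpha$. Then $0\le\eta\le\beta-\alpha$ and $\eta=0$ for $\tau\le\alpha$, so $f\eta(f)\le(\beta-\alpha)f^+$ and (2) gives $\int_{\alpha<f<\beta}u_1^2|\nabla f|^2\le\Gamma P(\beta-\alpha)$. If $\beta\le0$, subtract $\beta$; then $f\eta(f)\le(\beta-\alpha)f^-$ and the same bound follows. If $\alpha<0<\beta$, add the bounds for $(\alpha,0)$ and $(0,\beta)$. A Borel measure bounded on every interval by $\Gamma P$ times the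 length is bounded by $\Gamma P$ times Lebesgue measure, and this is (3).

For (4), test the equation of $u_1$ with $u_1\chi(f)^2$ and use $|\nabla(u_1\chi)|^2=\nabla u_1\cdot\nabla(u_1\chi^2)+u_1^2|\nabla\chi|^2$. This gives
$$\mathcal E(u_1\chi(f))=\lambda_1\int u_1^2\chi(f)^2+\int u_1^2\chi'(f)^2|\nabla f|^2 .$$
Bound the last term by (3) with $G=\chi'^2$ and divide by $\int\chi^2d\nu$.

For (5), let $g=(u_2-su_1)_+$. Since $-\Delta(u_2-su_1)=\lambda_2(u_2-su_1)+s\Gamma u_1$, testing with $g$ gives $\mathcal R(g)=\lambda_2+s\Gamma\frac{\int u_1g}{\int g^2}$. Here $\int u_1g\le\int u_1u_2^+=P$. Also $g^2\ge(u_2^+)^2-2su_1u_2^+$ pointwise: where $u_2>su_1$ the two sides differ by $s^2u_1^2$, and elsewhere the right side is $u_2^+(u_2^+-2su_1)\le0$. So $\int g^2\ge A-2sP>0$. $\square$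

**Example 1.3 (a box).** Let $\Omega=(0,\pi)\times D$ with $D\subset\mathbb R^{N-1}$ a ball so small that $\lambda_2(D)-\lambda_1(D)>3$. The eigenvalues of $\Omega$ are $k^2+\lambda_i(D)$, so $\lambda_1=1+\lambda_1(D)$, $\lambda_2=4+\lambda_1(D)$ and $\Gamma=3$. With $\psi$ the normalized first eigenfunction of $D$ we have $u_1=\sqrt{2/\pi}\,\sin x_1\,\psi$ and $u_2=\sqrt{2/\pi}\,\sin2x_1\,\psi$, hence $f=2\cos x_1$. Then $P=\frac2\pi\int_0^{\pi/2}2\sin^2x\cos x\,dx=\frac4{3\pi}$. Substituting $\tau=2\cos x$, the measure $E\mapsto\int_{f\in E}u_1^2|\nabla f|^2$ has density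
$$\frac2\pi\sin^2x\cdot4\sin^2x\cdot\frac1{2\sin x}=\frac4\pi\sin^3x=\frac4\pi\Big(1-\frac{\tau^2}4\Big)^{3/2},\qquad|\tau|<2 .$$
Its maximum, at $\tau=0$, is $\frac4\pi=\Gamma P$. So (3) is sharp at $\tau=0$ here.

**What the quotient is for.** Take $x,y>0$ and let $\chi$ be $0$ on $(-\infty,-y]$, $1$ on $[x,\infty)$ and linear between. Put $a=u_1\chi(f)$ and $b=u_1(1-\chi(f))$, $m_+=\nu(f\ge x)$, $m_-=\nu(f\le-y)$. If $m_\pm>0$, then (4) gives
$$\mathcal R(a)+\mathcal R(b)\le2\lambda_1+\Gamma\,\frac P{x+y}\Big(\frac1{m_+}+\frac1{m_-}\Big).\tag{6}$$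
Suppose that $\nu$ is concentrated near two values. As $\int f^\pm d\nu=P$, these must be about $P/m$ (with mass $m$) and $-P/(1-m)$ (with mass $1-m$). If $x,y$ are these values, then $x+y=P(\frac1m+\frac1{1-m})$ and the right side of (6) is $2\lambda_1+\Gamma=\lambda_1+\lambda_2$. So one function has been cut into two nearly separate pieces whose Rayleigh quotients add up to no more than $\lambda_1+\lambda_2$. We shall use such a cut to show that a small positive gap $\lambda_2-\lambda_1$ is too expensive for a minimizer of a certain functional.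

## 2. Minimizing $t\lambda_1+(1-t)\lambda_2$

For an open set $\Omega\subset\mathbb R^N$ of finite measure let $\lambda_1(\Omega)\le\lambda_2(\Omega)$ be the first two Dirichlet eigenvalues, for $t\in(0,1)$ set $F_t(\Omega)=t\lambda_1(\Omega)+(1-t)\lambda_2(\Omega)$, and consider
$$\text{(P)}\qquad\min\{F_t(\Omega):\Omega\subset\mathbb R^N\text{ open},\ |\Omega|=1\}.$$
There may be several minimizers for the same $t$. Do they at least have the same first two eigenvalues? The problem comes from Dario Mazzoleni, Davide Zucco, "Convex combinations of low eigenvalues, Fraenkel asymmetries and attainable sets", arXiv:1512.00993 (2015):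

**Conjecture.** Let $t\in(0,1)$ and let $X,Y$ be minimizers of (P), so $F_t(X)=F_t(Y)$. Then $\lambda_1(X)=\lambda_1(Y)$ and $\lambda_2(X)=\lambda_2(Y)$.

The conjecture is false: it fails in every sufficiently large dimension. The argument gives no explicit threshold and does not decide small dimensions such as $N=2$.

**Theorem 2.1.** There are $N_0$, $c>0$, $t_0\in(0,\frac12)$ and $\theta_N\to0$ such that for every $N\ge N_0$ there are $t_N\in(0,t_0]$ and two open minimizers $X_N,Y_N$ of $F_{t_N}$ (among open sets of measure $1$) with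
$$\lambda_2(X_N)-\lambda_1(X_N)\le\theta_N<c\le\lambda_2(Y_N)-\lambda_1(Y_N).$$
Since $F_{t_N}(X_N)=F_{t_N}(Y_N)$, both $\lambda_1(X_N)\ne\lambda_1(Y_N)$ and $\lambda_2(X_N)\ne\lambda_2(Y_N)$. Moreover no open minimizer of $F_t$ with $t\in(0,t_0]$ has $\lambda_2-\lambda_1\in[\theta_N,c]$.

**Corollary 2.2.** For $N\ge N_0$ the attainable set $\{(\lambda_1(\Omega),\lambda_2(\Omega)):\Omega\text{ open},\ |\Omega|=1\}$ is not convex.

The right coordinates are the half-sum of the eigenvalues and the gap: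
$$F_t=\tfrac12(\lambda_1+\lambda_2)+(\tfrac12-t)(\lambda_2-\lambda_1)=\lambda_2-t(\lambda_2-\lambda_1).\tag{7}$$
For $t<\frac12$ the gap is penalized. For $t$ near $0$ the minimizers should look like two equal balls, which have gap $0$. For $t$ slightly below $\frac12$ the penalty is weak, and we shall find a set whose half-sum is so low that it beats two balls, so minimizers have a gap of order one. If moreover small positive gaps never occur for minimizers, the gap has to jump as $t$ increases, and at the jump both kinds of minimizers coexist.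

## 3. Scaled eigenvalues, one ball, and two balls

Throughout, $K=\pi e$, $\omega_N$ is the volume of the unit ball of $\mathbb R^N$, $j_\nu$ is the first positive zero of the Bessel function $J_\nu$, and
$$C_N=\lambda_1(\text{ball of volume }1)=j_{N/2-1}^2\,\omega_N^{2/N}.\tag{8}$$

**Faber–Krahn inequality (FK).** If $0\ne u\in H^1(\mathbb R^N)$ and $|\{u\ne0\}|\le v<\infty$, then $\mathcal E(u)\ge C_Nv^{-2/N}\int u^2$, with equality if and only if $u$ is a first eigenfunction of a ball of volume $v$.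

**Krahn–Szegő inequality.** If $|\Omega|=1$, then $\lambda_2(\Omega)\ge\Lambda^*:=2^{2/N}C_N$. Two disjoint balls of volume $\frac12$ have $\lambda_1=\lambda_2=\Lambda^*$.

**Min-max.** If $v_1,v_2\in H^1_0(\Omega)$ are orthonormal in $L^2$, then $\mathcal E(v_1)+\mathcal E(v_2)\ge\lambda_1+\lambda_2$: the left side is the sum of the two eigenvalues of the form $\mathcal E$ on the span of $v_1,v_2$, and these dominate $\lambda_1$ and $\lambda_2$.

**Asymptotics.** We need the growth of $C_n$ up to differences of order one. From $j_\nu=\nu+a\nu^{1/3}+O(\nu^{-1/3})$,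
$$j_{n/2-1}^2=\tfrac{n^2}4+O(n^{4/3}).\tag{9}$$
Since $\omega_n=\pi^{n/2}/\Gamma(\frac n2+1)$ (Euler's Gamma function), Stirling's formula gives $\frac2n\log\omega_n=\log\frac{2\pi e}n-\frac{\log(\pi n)}n+O(n^{-2})$, so
$$n\,\omega_n^{2/n}\to2\pi e,\qquad\kappa_n:=\frac{2C_n}n\to K.\tag{10}$$
Next, $j_{\nu+1/2}-j_\nu=\frac12+O(\nu^{-1/3})$ and $j_{\nu+1/2}+j_\nu=2\nu+O(\nu^{1/3})$, so
$$j_{\nu+1/2}^2-j_\nu^2=\nu+O(\nu^{2/3}).\tag{11}$$
With $\nu=\frac n2-1$ this gives $\log j_{(n+1)/2-1}^2-\log j_{n/2-1}^2=\frac2n+O(n^{-4/3})$, while $\frac2{n+1}\log\omega_{n+1}-\frac2n\log\omega_n=-\frac1n+O(n^{-2}\log n)$. Hence $\log C_{n+1}-\log C_n=\frac1n+O(n^{-4/3})$, and as $C_n/n\to K/2$,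
$$C_{n+1}-C_n\to\frac K2.\tag{12}$$

**Scaled quantities.** For $0\ne u\in H^1(\mathbb R^N)$ put $r(u)=\frac1K(\mathcal R(u)-C_N)$. For $|\Omega|=1$ put $\ell_i=\frac1K(\lambda_i(\Omega)-C_N)$ and let $\gamma=\ell_2-\ell_1$ be the scaled gap. Put $L_2=\frac{C_N}K(2^{2/N}-1)$, the scaled value of $\Lambda^*$. By (10), $L_2\to\log2$. By FK and Krahn–Szegő, $\ell_1\ge0$ and $\ell_2\ge L_2$. By (7), the scaled value of $F_t$, that is $\frac1K(F_t-C_N)$, is
$$\ell_2-t\gamma=\tfrac12(\ell_1+\ell_2)+(\tfrac12-t)\gamma.\tag{13}$$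

*Two equal balls.* Here $\ell_1=\ell_2=L_2$, and the scaled $F_t$ is $L_2\to\log2\approx0.693$ for every $t$. So every minimizer satisfies $\ell_2-t\gamma\le L_2$.

*One ball.* Here $\ell_1=0$. Since $\lambda_2=j_{N/2}^2\omega_N^{2/N}$ and, by (11) used twice, $j_{N/2}^2-j_{N/2-1}^2=N+O(N^{2/3})$, we get $\ell_2\to\frac{2\pi e}{\pi e}=2$. The scaled $F_t$ tends to $2(1-t)$. At $t=\frac12$ this is $1>\log2$: for large $N$ one ball does not beat two balls for $t\le\frac12$.

**Thin sets are expensive.** Let $N$ be so large that $\frac{2C_N}{NK}\ge\frac12$. For $0<v\le\frac12$,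
$$\tfrac{C_N}K\big(v^{-2/N}-2^{2/N}\big)=\tfrac{C_N}K2^{2/N}\big((2v)^{-2/N}-1\big)\ge\tfrac{C_N}K\cdot\tfrac2N\log\tfrac1{2v}\ge\tfrac12\log\tfrac1{2v}.$$
By FK, $r(u)-L_2\ge\frac{C_N}K(v^{-2/N}-2^{2/N})$ with $v=|\{u\ne0\}|$. So for $0\ne u\in H^1(\mathbb R^N)$:

* (R1) if $r(u)\le L_2+\delta$ with $\delta\ge0$, then $|\{u\ne0\}|\ge\frac12e^{-2\delta}\ge\frac12-\delta$;
* (R2) if $|\{u\ne0\}|\le v_0<\frac12$, then $r(u)-L_2\ge\frac12\log\frac1{2v_0}$.

## 4. Minimizers exist, and limits of minimizers are attained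

The existence theory is written for quasi-open sets.

**Definition.** The capacity of a set $E$ is the infimum of $\|v\|_{H^1}^2$ over $v\in H^1(\mathbb R^N)$ with $v\ge1$ a.e. in a neighborhood of $E$. A set $Z$ is *quasi-open* if for each $\varepsilon>0$ there is an open set $O$ of capacity less than $\varepsilon$ with $Z\cup O$ open. $H^1_0(Z)$ is the set of $u\in H^1(\mathbb R^N)$ whose quasi-continuous representative vanishes outside $Z$ up to a set of capacity $0$.

Open sets are quasi-open with the usual $H^1_0$. Example: for $N\ge2$ points have capacity $0$, and capacity is countably subadditive. So for a ball $\mathcal B$ the set $\mathcal B\setminus\mathbb Q^N$ is quasi-open: cover $\mathbb Q^N$ by an open set $O$ of small capacity; then $(\mathcal B\setminus\mathbb Q^N)\cup O=\mathcal B\cup O$ is open. It has empty interior and the same $H^1_0$ as $\mathcal B$. For finite measure, eigenvalues, eigenfunctions and min-max work as for open sets. Functions in $H^1_0(Z)$ vanish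 a.e. outside $Z$, and $u\in H^1_0(Z)$ implies $u^\pm\in H^1_0(Z)$. Two results are cited.

* **[MP]** (Mazzoleni–Pratelli, J. Math. Pures Appl. 2013; see also Bucur, ARMA 2012.) If $G:\mathbb R^k\to\mathbb R$ is lower semicontinuous and nondecreasing in each variable, then $G(\lambda_1,\dots,\lambda_k)$ has a minimizer among quasi-open sets of measure $1$ in $\mathbb R^N$.
* **[BMPV]** (Bucur–Mazzoleni–Pratelli–Velichkov, ARMA 2015.) Suppose $G$ is increasing and bi-Lipschitz in each variable (difference quotients in each variable lie between two positive constants), and the quasi-open set $Z$ minimizes $G(\lambda_1,\dots,\lambda_p)$ among quasi-open sets of measure $1$. Then the eigenfunctions $u_1,\dots,u_p$ of $Z$ are Lipschitz on $\mathbb R^N$.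

**Lemma 4.1.** Let $t\in(0,1)$. $F_t$ has a quasi-open minimizer, and for each quasi-open minimizer $Z$ there is an open minimizer $Z'$, $|Z'|=1$, with the same $\lambda_1,\lambda_2$. In particular the infima over open and over quasi-open sets of measure $1$ agree. Their common value $\varphi(t)$ is continuous on $(0,1)$.

*Proof.* Existence is [MP]. Let $Z$ be a quasi-open minimizer with orthonormal eigenfunctions $u_1,u_2$. By [BMPV] they are Lipschitz, so $Z'=\{u_1^2+u_2^2>0\}$ is open, and $|Z'|\le|Z|=1$. A Lipschitz function in $L^2$ tends to $0$ at infinity. Hence $\{|u_i|\ge\varepsilon\}$ is a compact subset of $Z'$. It contains the support of $\operatorname{sgn}(u_i)(|u_i|-\varepsilon)_+$, and these functions tend to $u_i$ in $H^1$ as $\varepsilon\to0$. So $u_i\in H^1_0(Z')$, and min-max gives $\lambda_i(Z')\le\lambda_i(Z)$ for $i=1,2$. If $|Z'|<1$, dilating $Z'$ to measure $1$ would strictly lower both eigenvalues below those of $Z$, contradicting minimality. So $|Z'|=1$,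 and minimality forces $\lambda_i(Z')=\lambda_i(Z)$. Finally $\varphi$ is a finite infimum of affine functions of $t$, hence concave, hence continuous on $(0,1)$. $\square$

**Lemma 4.2 (closure).** Let $t_j\to t\in(0,1)$ and let $\Omega_j$ be open minimizers of $F_{t_j}$ with $(\lambda_1,\lambda_2)(\Omega_j)\to(x,y)$. Then $F_t$ has an open minimizer with eigenvalues $(x,y)$.

*Proof.* We have $tx+(1-t)y=\lim\varphi(t_j)=\varphi(t)$. Let $G=F_t+(\lambda_1-x)_++(\lambda_2-y)_+$, which is continuous and nondecreasing in $(\lambda_1,\lambda_2)$. Then $G(\Omega_j)\to\varphi(t)$, so $\inf G\le\varphi(t)$. Let $Z$ be a quasi-open minimizer of $G$ from [MP]. From $G(Z)\le\varphi(t)\le F_t(Z)\le G(Z)$ we get $F_t(Z)=\varphi(t)=tx+(1-t)y$, $\lambda_1(Z)\le x$ and $\lambda_2(Z)\le y$. Hence both are equalities. Replace $Z$ by $Z'$ from Lemma 4.1. $\square$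

**Lemma 4.3 (gap near $t=0$).** Fix $N$. If $t_j\to0$ and $\Omega_j$ is an open minimizer of $F_{t_j}$, then $\lambda_2(\Omega_j)-\lambda_1(\Omega_j)\to0$.

*Proof.* **Step 1 ($\lambda_2$ converges).** Comparison with two balls and Krahn–Szegő give $(1-t_j)\lambda_2(\Omega_j)\le\varphi(t_j)\le\Lambda^*\le\lambda_2(\Omega_j)$. So $\lambda_2(\Omega_j)\to\Lambda^*$. Pass to any subsequence along which $\lambda_1(\Omega_j)\to x\le\Lambda^*$. We show $x=\Lambda^*$.

**Step 2 (a limit set).** Apply [MP] to $G=\max\{\lambda_1-x,\lambda_2-\Lambda^*\}$. Its infimum is at most $0$, so there is a quasi-open $Z$ with $|Z|=1$, $\lambda_1(Z)\le x$ and $\lambda_2(Z)\le\Lambda^*$.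

**Step 3 (two functions with disjoint supports).** Let $u_1,u_2$ be orthonormal eigenfunctions of $Z$. There are nontrivial $\phi_1,\phi_2\ge0$ in $H^1_0(Z)$ with $\phi_1\phi_2=0$ a.e. and Rayleigh quotients at most $\Lambda^*$: take $u_2^\pm$ if $u_2$ changes sign (testing its equation with $u_2^\pm$ gives quotient $\lambda_2$); otherwise $u_1^\pm$ if $u_1$ changes sign; otherwise $|u_1|,|u_2|$, which are nonnegative and orthogonal, so their product vanishes a.e.

**Step 4 ($Z$ is two balls).** By FK each of $\{\phi_1\ne0\},\{\phi_2\neq0\}$ has measure at least $\frac12$, hence exactly $\frac12$. By the equality case they are, up to null sets, balls $B_1,B_2$ of volume $\frac12$. These are disjoint, and $|Z\setminus(B_1\cup B_2)|=0$. The function $u_1\in H^1(\mathbb R^N)$ vanishes a.e. outside $B_1\cup B_2$. Its trace on $\partial B_i$, computed from outside, vanishes away from at most one contact point, which has surface measure zero. So $u_1|_{B_i}\in H^1_0(B_i)$ for both $i$,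 and therefore $\lambda_1(Z)=\mathcal R(u_1)\ge\Lambda^*$. Thus $x\ge\Lambda^*$. $\square$

## 5. A tube with Gaussian-type profile beats two balls near $t=\frac12$

If a set has long thin fibres $\{w\in\mathbb R^n\}$ of volume $m(x)$ over a base, the fibre energy is $C_nm^{-2/n}\approx C_n-K\log m$ by (10). So, heuristically, as $N\to\infty$ one faces $-\Delta+v$ on the base, with $v=-K\log m$ and a constraint on $\int e^{-v/K}=\int m$. The next lemma uses a one-dimensional base.

**Lemma 5.1.** There are $t_0\in(0,\frac12)$ and $\delta_0>0$ such that for all large $N$ the scaled minimum of $F_{t_0}$ is at most $\log2-\delta_0$.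

*Proof.* **Step 1 (the set).** Let $N=n+1$, $s=K/2$ and
$$q_1(x)=(s/\pi)^{1/4}e^{-sx^2/2},\qquad q_2=\sqrt{2s}\,x\,q_1,\qquad\rho=\tfrac12(q_1^2+q_2^2)>0 .$$
$q_1^2$ is the centered Gaussian density of variance $\frac1{2s}$, so $q_1,q_2$ are orthonormal in $L^2(\mathbb R)$ and $\int\rho=1$. Let $R(x)=(\rho(x)/\omega_n)^{1/n}$ and $\Omega=\{(x,w)\in\mathbb R\times\mathbb R^n:|w|<R(x)\}$. The fibre over $x$ has volume $\rho(x)$; so $\Omega$ is open and $|\Omega|=1$.

**Step 2 (test functions).** Let $\psi$ be the normalized first eigenfunction of the unit ball of $\mathbb R^n$, extended by $0$ (a Lipschitz function), $j=j_{n/2-1}$, $\Psi_R(w)=R^{-n/2}\psi(w/R)$ and $u_i(x,w)=q_i(x)\Psi_{R(x)}(w)$. As $\|\Psi_R\|_2=1$, the $u_i$ are orthonormal. They are locally Lipschitz, and have finite energy by Step 3. After multiplication by Lipschitz cut-offs $\zeta_k(x)$ with $|\zeta_k'|\le\frac1k$ they are Lipschitz, compactly supported, and zero outside $\Omega$. Such functions lie in $H^1_0(\Omega)$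 (use $\operatorname{sgn}(u)(|u|-\varepsilon)_+$ as before). Letting $k\to\infty$, $u_i\in H^1_0(\Omega)$.

**Step 3 (energy).** Differentiating $\|\Psi_{R(x)}\|^2=1$ gives $\int\Psi_{R(x)}\partial_x\Psi_{R(x)}dw=0$, so the cross term in $|\partial_xu_i|^2$ integrates to $0$. From $\partial_R\Psi_R=-R^{-n/2-1}\big(\frac n2\psi+y\cdot\nabla\psi\big)(w/R)$ and $\int\psi\,y\cdot\nabla\psi=\frac12\int y\cdot\nabla(\psi^2)=-\frac n2$,
$$\|\partial_x\Psi_{R(x)}\|^2=\Big(\frac{R'}R\Big)^2\Big\|\frac n2\psi+y\cdot\nabla\psi\Big\|^2=\Big(\frac{\rho'}{n\rho}\Big)^2\Big(\int(y\cdot\nabla\psi)^2-\frac{n^2}4\Big)\le\Big(\frac{\rho'}{n\rho}\Big)^2\Big(j^2-\frac{n^2}4\Big).$$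
Since $\frac{\rho'}\rho=-2sx+\frac{4sx}{1+2sx^2}$ and by (9), this is $O(n^{-2/3})(1+x^2)$, and its integral against $q_i^2$ is $o(1)$. Also $\|\nabla_w\Psi_{R}\|^2=j^2/R^2=C_n\rho^{-2/n}$. Hence by min-max
$$\tfrac12(\lambda_1+\lambda_2)(\Omega)\le\tfrac12\sum_i\mathcal E(u_i)=\tfrac12\sum_i\int q_i'^2+C_n\int\rho^{1-2/n}+o(1).$$

**Step 4 (the limit).** The $q_i$ are the first two eigenfunctions of the harmonic oscillator $-\frac{d^2}{dx^2}+s^2x^2$, with eigenvalues $s,3s$, half of which is kinetic: $\int q_1'^2=\frac s2$, $\int q_2'^2=\frac{3s}2$, and $\int x^2q_1^2=\frac1{2s}$, $\int x^2q_2^2=\frac3{2s}$. So $\frac12\sum\int q_i'^2=s=\frac K2$. Next,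
$$C_n\Big(\int\rho^{1-2/n}-1\Big)=\kappa_n\int\rho\,\frac n2\Big(e^{-\frac2n\log\rho}-1\Big)\to-K\int\rho\log\rho .$$
The limit is by dominated convergence: $|e^y-1|\le|y|e^{|y|}$ and $|\log\rho|\le C(1+x^2)$, so the integrand is at most $\rho\,C(1+x^2)e^{\frac{2C}n(1+x^2)}$, which for large $n$ is dominated by an integrable function because $\rho$ decays like $x^2e^{-sx^2}$. Let $p$ be the centered Gaussian density of variance $\int x^2\rho=\frac1s=\frac2K$. Then
$$-\int\rho\log p=\tfrac12\log\Big(2\pi e\cdot\frac2K\Big)=\tfrac12\log4=\log2,$$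
so $-\int\rho\log\rho=\log2-\delta_1$ with $\delta_1=\int\rho\log(\rho/p)>0$, because $\rho\ne p$. By (12), $C_n+\frac K2=C_N+o(1)$. Therefore
$$\tfrac12(\ell_1+\ell_2)\le\log2-\delta_1+o(1).$$

**Step 5 (choice of $t_0$).** Since $\ell_1\ge0$ and $\ell_2\ge L_2\to\log2$, this also shows $\delta_1\le\frac12\log2$. As $\gamma\le\ell_1+\ell_2$, by (13) the scaled $F_t$ is, for $t<\frac12$, at most $\frac12(\ell_1+\ell_2)(1+(1-2t))\le(\log2-\delta_1+o(1))(2-2t)$. Take $t_0=\frac12-\frac{\delta_1}{6\log2}\in[\frac5{12},\frac12)$. Then $1-2t_0=\frac{\delta_1}{3\log2}$ and the bound is at most $\log2-\delta_1+\frac{\delta_1}3+o(1)$. So $\delta_0=\frac{\delta_1}2$ works for large $N$. $\square$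

*Remark.* With fibre volumes $p$ instead of $\rho$ and the same $q_i$, the calculation gives $\frac12(\ell_1+\ell_2)\le-\int\rho\log p+o(1)=\log2+o(1)$, only a tie with two balls. The strict gain comes from matching the fibre volume to $\frac12(q_1^2+q_2^2)$.

## 6. A window of forbidden gaps

The statement that makes the gap jump is the following. Its proof occupies Sections 7–11.

**Proposition 6.1 (small gaps are expensive).** For every $\varepsilon'\in(0,1)$ there is $\gamma_0>0$, which can be chosen arbitrarily small, such that for every $\gamma'\in(0,\gamma_0]$ there is $N_1$ with: if $N\ge N_1$, $t\in(0,\frac12)$, and $\Omega$ is an open minimizer of $F_t$ with scaled gap $\gamma\in[\gamma',\gamma_0]$, then $\frac12(\ell_1+\ell_2)\ge\log2-\varepsilon'\gamma$.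

**Proof of Theorem 2.1 from Proposition 6.1.** Let $t_0,\delta_0$ be as in Lemma 5.1 and $\varepsilon_1=\frac12-t_0>0$. Apply Proposition 6.1 with $\varepsilon'=\frac12\varepsilon_1$ and take $\gamma_0<\delta_0$. Let $\gamma'\in(0,\gamma_0)$, and let $N$ be large depending on $\gamma'$.

**Step 1 (no minimizer has scaled gap in $[\gamma',\gamma_0]$ if $t\le t_0$).** If an open minimizer of $F_t$, $t\in(0,t_0]$, had scaled gap $\gamma\in[\gamma',\gamma_0]$, then by (13) and $\frac12-t\ge\varepsilon_1$ its scaled $F_t$ would be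
$$\tfrac12(\ell_1+\ell_2)+(\tfrac12-t)\gamma\ge\log2-\tfrac12\varepsilon_1\gamma+\varepsilon_1\gamma\ge\log2+\tfrac12\varepsilon_1\gamma'>L_2$$
for $N$ large, as $L_2\to\log2$. Two equal balls would be better, a contradiction. So every open minimizer with $t\in(0,t_0]$ has scaled gap $<\gamma'$ or $>\gamma_0$.

**Step 2 (both kinds occur).** A minimizer for $t_0$ satisfies $L_2-t_0\gamma\le\ell_2-t_0\gamma\le\log2-\delta_0$. So $\gamma\ge(\delta_0+L_2-\log2)/t_0>\gamma_0$ for $N$ large, since $t_0<\frac12$ and $\gamma_0<\delta_0$. By Lemma 4.3, for this fixed $N$ and all sufficiently small $t$, every open minimizer has scaled gap $<\gamma'$.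

**Step 3 (coexistence at the jump).** Let
$$T=\{t\in(0,t_0]:\text{some open minimizer of }F_t\text{ has scaled gap}>\gamma_0\},\qquad t_N=\inf T .$$
By Step 2, $t_0\in T$ and $t_N\in(0,t_0]$. Choose $s_j\in T$ with $s_j\to t_N$ and open minimizers of $F_{s_j}$ with gap $>\gamma_0$. Choose $s_j'\uparrow t_N$ with $0<s_j'<t_N$ and open minimizers of $F_{s_j'}$. As $s_j'\notin T$, their gaps are $<\gamma'$ by Step 1. The eigenvalues are bounded, since $\lambda_1\le\lambda_2\le\varphi(s)/(1-s)\le\Lambda^*/(1-s)$. Along subsequences they converge, and Lemma 4.2 gives open minimizers $Y_N,X_N$ of $F_{t_N}$ with scaled gaps $\ge\gamma_0$ and $\le\gamma'$. Since $\lambda_2=F_t+t(\lambda_2-\lambda_1)$ and $\lambda_1=F_t-(1-t)(\lambda_2-\lambda_1)$, both eigenvalues of $X_N$ and $Y_N$ differ.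

**Step 4 (constants).** The numbers $t_0,\gamma_0$ depend neither on $N$ nor on $\gamma'$. For $k\ge1$ let $N(k)$ be a threshold valid for $\gamma'=\gamma_0/(k+1)$, with $N(k)$ strictly increasing. Put $N_0=N(1)$ and $\gamma'_N=\gamma_0/(k+1)$ for $N(k)\le N<N(k+1)$. With $c=K\gamma_0$ and $\theta_N=K\gamma_N'\to0$, Steps 1 and 3 are the assertions of Theorem 2.1. $\blacksquare$

**Proof of Corollary 2.2.** The segment joining the eigenvalue pairs of $X_N$ and $Y_N$ lies on the line $t_N\lambda_1+(1-t_N)\lambda_2=\varphi(t_N)$ and contains a point whose gap lies in $(\theta_N,c)$. If this point were $(\lambda_1(\Omega),\lambda_2(\Omega))$ with $\Omega$ open and $|\Omega|=1$, then $\Omega$ would be a minimizer of $F_{t_N}$ with a gap excluded by Theorem 2.1. $\blacksquare$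

## 7. Disjoint halves lose half the gap

How might one prove Proposition 6.1? The sensible first move is the one behind Krahn–Szegő: the functions $u_2^+$ and $u_2^-$ have disjoint supports and $r(u_2^\pm)=\ell_2$. By FK and convexity, two functions with disjoint supports in a set of measure $1$ satisfy $r+r\ge2L_2$. So $\ell_2\ge L_2$, that is
$$\tfrac12(\ell_1+\ell_2)=\ell_2-\tfrac\gamma2\ge L_2-\tfrac\gamma2 .$$
In (13) this gives scaled $F_t\ge L_2-t\gamma$, which contradicts nothing for any $t>0$. We need a loss of at most $\varepsilon'\gamma$ with $\varepsilon'<\frac12-t$, and $\frac12\gamma$ is too much.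

Can one choose better disjoint pieces? Consider the model in which $\nu$ puts mass $\frac12$ near each of $\pm1$ and $P\approx\frac12$. Let $\chi_+$ vanish on $\tau\le\tau_0$ and equal $1$ from $\tau=1$ on; let $\chi_-$ vanish on $\tau\ge\tau_0$ and equal $1$ up to $\tau=-1$, with $|\tau_0|<1$. Then $\int\chi_\pm'^2\ge\frac1{1\mp\tau_0}$, and the sum of the two bounds from (4) is, in this model, at least
$$2\ell_1+\gamma\Big(\frac1{1-\tau_0}+\frac1{1+\tau_0}\Big)=2\ell_1+\frac{2\gamma}{1-\tau_0^2}\ge2\ell_1+2\gamma=2\ell_2 .$$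
Nothing is gained. The overlapping cut in (6), where $\chi$ climbs all the way from $-1$ to $1$, has $\int\chi'^2=\frac12$ and total $2\ell_1+\gamma=\ell_1+\ell_2$, exactly what we want. But its pieces overlap, so the disjoint-support argument is not available. This is where the first approach stops.

Two ideas get past this point. First, in high dimension there is a substitute for disjointness that tolerates overlap: for suitably symmetric $a,b$ in a set of measure $1$, $r(a)+r(b)\ge2\log2-5\int\Theta(a,b)-o(1)$, where $\Theta$ measures the overlap. In it $2\log2$ appears as an entropy of splitting. Second, the overlap of our two pieces is $o(\gamma)$: they overlap in a layer $\{-y<f<x\}$ whose volume is $O(\gamma)$, and by (R2) a layer of small volume $v$ can only carry mass $O(\gamma/\log\frac1{v})$ of cut-off functions. Disjoint pieces suffice in one regime, $P$ small, because the cost in (4) is proportional to $P$.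

The symmetry is arranged in Section 8. It reduces the first inequality to radial functions on fibres (Section 9) and an entropy inequality on a five-dimensional base (Section 10).

## 8. Minimizers with $O(N-5)$-invariant eigenfunctions

**Lemma 8.1.** Let $N\ge7$, $n=N-5$, $t\in(0,1)$, and let $\Omega$ be an open minimizer of $F_t$. There is an open minimizer $\Omega^*$ of $F_t$ with the same $\lambda_1,\lambda_2$ and orthonormal eigenfunctions $u_1,u_2$ for $\lambda_1,\lambda_2$ which, in suitable coordinates $(w,z)\in\mathbb R^n\times\mathbb R^5$, are invariant under $O(n)$ acting on $w$.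

*Proof.* **Step 1 (bisecting six measures).** Let $u_1,u_2$ be orthonormal eigenfunctions of $\Omega$ for $\lambda_1,\lambda_2$. Consider the six finite signed measures $\mu_1,\dots,\mu_6$ with densities
$$1_\Omega,\quad u_1^2,\quad u_2^2,\quad u_1u_2,\quad|\nabla u_1|^2,\quad\nabla u_1\cdot\nabla u_2 .$$
Let $U\subset\mathbb R^N$ be a subspace with $\dim U\ge6$. On the unit sphere of $U\oplus\mathbb R$, map $(\nu,s)$ to the six numbers $\mu_j(\{x\cdot\nu>s\})-\mu_j(\{x\cdot\nu<s\})$. This map is odd. It is continuous by dominated convergence: hyperplanes are null sets, and at $\nu=0$ one has $s=\pm1$ and $x\cdot\nu_k-s_k\to\mp1$ for each $x$. The sphere has dimension $\dim U\ge6$, so by the Borsuk–Ulam theorem the map has a zero. There $\nu\ne0$, since at $\nu=0$ the first component is $\pm1$. So some hyperplane $h$ with normal in $U$ bisects all six measures.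

**Step 2 (reflecting the better half).** For each side $H^\pm$ of $h$ let $\Omega_\pm$ be the union of $\Omega\cap H^\pm$, its reflection in $h$, and $\Omega\cap h$. It is open (a small ball in $\Omega$ centered on $h$ lies in it) and has measure $2|\Omega\cap H^\pm|=1$. Let $u_i^\pm$ be the even reflection of $u_i|_{H^\pm}$. It lies in $H^1_0(\Omega_\pm)$, because for $\phi\in C_c^\infty(\Omega)$ the even reflection of $\phi|_{H^\pm}$ is Lipschitz with compact support in $\Omega_\pm$. By the bisection, $u_1^\pm,u_2^\pm$ are orthonormal, $\mathcal E(u_1^\pm)=\lambda_1$, $\int\nabla u_1^\pm\cdot\nabla u_2^\pm=0$, and $\mathcal E(u_2^+)+\mathcal E(u_2^-)=2\lambda_2$. Choose the sign with $\mathcal E(u_2^\pm)\le\lambda_2$, say $+$. On the span of $u_1^+,u_2^+$ the form is diagonal, so $\lambda_i(\Omega_+)\le\lambda_i(\Omega)$ for $i=1,2$, and by minimality equality holds for both. Hence $u_1^+$ is a first eigenfunction of $\Omega_+$; and as $u_2^+\perp u_1^+$ and $\mathcal E(u_2^+)\le\lambda_2(\Omega_+)$,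 $u_2^+$ is an eigenfunction for $\lambda_2(\Omega_+)$. So $\Omega_+$ is again an open minimizer, with eigenfunctions symmetric in $h$.

**Step 3 (iteration).** Replace $(\Omega,u_1,u_2)$ by $(\Omega_+,u_1^+,u_2^+)$ and repeat with $U$ the orthogonal complement of the normals already used. The new half-spaces are invariant under the earlier reflections, and these commute with the new one, so earlier symmetries persist. This works while $\dim U\ge6$ and gives $N-5=n$ orthonormal normals. Translate so that all hyperplanes contain $0$, let $W$ be the span of the normals, and write $x=(w,z)\in W\oplus W^\perp$. The resulting $\Omega^*,u_1,u_2$ are invariant under the map $\sigma$ that is $-1$ on $W$ and the identity on $W^\perp$.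

**Step 4 (from $\sigma$ to all rotations).** Let $\nu\in W$ be any unit vector. The map $\sigma$ exchanges the two sides of $\nu^\perp$ and preserves the six measures of $(\Omega^*,u_1,u_2)$; so $\nu^\perp$ bisects them. By Step 2, for one of the two sides the even reflections of $u_1,u_2$ across $\nu^\perp$ are eigenfunctions on the reflected domain, hence smooth inside it. A smooth even function has zero normal derivative on $\nu^\perp$, and on that side the reflection coincides with $u_i$, which is itself smooth in $\Omega^*$. So $\partial_\nu u_i=0$ on $\nu^\perp\cap\Omega^*$. At a point $(w,z)\in\Omega^*$ take $\nu$ proportional to $w_ke_l-w_le_k$, which is orthogonal to $w$ (if it is zero there is nothing to do). We get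
$$w_k\partial_{w_l}u_i-w_l\partial_{w_k}u_i=0\quad\text{in }\Omega^* .$$
Outside $\Omega^*$, $u_i=0$ and $\nabla u_i=0$ a.e. So this holds a.e. in $\mathbb R^N$. Let $X=w_k\partial_{w_l}-w_l\partial_{w_k}$, a divergence-free field, with flow the rotations $R_\theta$. For $\phi\in C_c^\infty(\mathbb R^N)$ and $\phi_\theta=\phi\circ R_{-\theta}$,
$$\frac d{d\theta}\int(u_i\circ R_\theta)\phi=\frac d{d\theta}\int u_i\,\phi_\theta=-\int u_i\,X\phi_\theta=\int(Xu_i)\phi_\theta=0 .$$
Hence $u_i\circ R_\theta=u_i$ a.e. These rotations generate $SO(n)$, so $u_i$ is $SO(n)$-invariant. Averaging over $SO(n)$ gives, by Fubini, a representative that is constant on $SO(n)$-orbits. As $n\ge2$, these orbits are full spheres, so $u_i$ is invariant under $O(n)$. $\square$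

The number $5$ is forced by this argument: six measures need $\dim U\ge6$.

**Lemma 8.2.** If $t\in(0,\frac12)$ and an open minimizer $\Omega$ of $F_t$ has $\lambda_1<\lambda_2$, then $\Omega$ is connected (so $u_1>0$ in $\Omega$ up to sign).

*Proof.* As $\lambda_1$ is simple, $u_1$ is, up to sign, positive on exactly one component $A$ and zero elsewhere. Suppose $Q=\Omega\setminus A\ne\emptyset$. Then $\lambda_2(\Omega)=\min\{\lambda_2(A),\lambda_1(Q)\}$. If $\lambda_2(A)\le\lambda_1(Q)$, then $A$ has the same $\lambda_1,\lambda_2$ and $|A|<1$, and a dilation of $A$ is strictly better. Otherwise $\lambda_2=\lambda_1(Q)>\lambda_1(A)=\lambda_1$. Put $x=|A|$. If $x\le\frac12$, then $\lambda_1\ge2^{2/N}C_N$ by FK and $\lambda_2>\lambda_1$, so $F_t(\Omega)>2^{2/N}C_N$. If $x>\frac12$, then FK gives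
$$F_t(\Omega)\ge C_N\big(tx^{-2/N}+(1-t)(1-x)^{-2/N}\big)>2^{2/N}C_N,$$
because the middle expression is a convex function of $x$ with value $2^{2/N}C_N$ and positive derivative at $x=\frac12$, its derivative there being a positive multiple of $(1-t)-t$. Both cases contradict comparison with two equal balls. $\square$

## 9. Two radial functions in one fibre

For a radial pair the second function must oscillate in $|w|$, which costs much more than order one.

**Lemma 9.1.** Let $b_n=\frac12\log n$. For $n$ large: if $\phi_1,\phi_2\in H^1(\mathbb R^n)$ are radial and orthonormal in $L^2$, and $|\{\phi_1\ne0\}\cup\{\phi_2\ne0\}|=m<\infty$, then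
$$\mathcal E(\phi_1)+\mathcal E(\phi_2)\ge(2C_n+b_n)m^{-2/n}.$$

*Proof.* **Step 1 (reduction to one function with a zero).** The left side is the sum of the two eigenvalues of the form $\mathcal E$ on the span of $\phi_1,\phi_2$. The lower one is at least $C_nm^{-2/n}$ by FK, and the upper one is the maximal Rayleigh quotient. So it suffices to find $\phi\ne0$ in the span with Rayleigh quotient at least $(C_n+b_n)m^{-2/n}$. By scaling let $m=\omega_n$; then $C_nm^{-2/n}=j^2$ with $j=j_{n/2-1}$. Let $\beta=\frac14\log n$ and $r_0=e^{-\beta/n}$. Radial $H^1$ functions are continuous for $r>0$, so we may choose $\phi\ne0$ in the span with $\phi(r_0)=0$. Its Rayleigh quotient is at least the smaller of the quotients of its (nonzero) parts inside and outside $r=r_0$.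

**Step 2 (inside).** $\phi1_{r<r_0}\in H^1_0(B_{r_0})$, and $j^2\ge\frac{n^2}8$ for $n$ large. So the energy is at least the squared norm times
$$j^2r_0^{-2}=j^2e^{2\beta/n}\ge j^2+\frac{2\beta}nj^2\ge j^2+\tfrac1{16}n\log n .$$

**Step 3 (outside: the support is thin).** Let $I=\{r>r_0:\phi(r)\ne0\}$, an open set. The volume bound $n\omega_n\int_Ir^{n-1}dr\le\omega_n$ gives $\int_Ir^{n-1}dr\le\frac1n$, so $|I|\le\frac1nr_0^{-(n-1)}\le\frac1ne^\beta=n^{-3/4}$. Put $\eta=r^{(n-1)/2}\phi$ on $r>r_0$. Then $\phi'^2r^{n-1}=\eta'^2-\frac{n-1}{2r}(\eta^2)'+\frac{(n-1)^2}{4r^2}\eta^2$. Integrate by parts; the boundary terms vanish at $r_0$ and along a sequence of points outside $I$ tending to $\infty$. This gives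
$$\int_{r_0}^\infty\phi'^2r^{n-1}dr=\int\eta'^2+k_n\int\frac{\eta^2}{r^2},\qquad k_n=\frac{(n-1)(n-3)}4 .$$
On each component of $I$, a bounded interval of length at most $|I|$, $\eta$ vanishes at both ends. So
$$\sup\eta^2\le\tfrac14|I|\int\eta'^2,\qquad\int\eta'^2\ge\frac{\pi^2}{|I|^2}\int\eta^2\ge\pi^2n^{3/2}\int\eta^2 .$$

**Step 4 (outside: the far part is negligible).** Let $\tau=n^{-2/3}$ and $I_\tau=I\cap\{r>1+\tau\}$. As $\int_Ir^{n-1}\le\frac1n$ and $\log(1+\tau)\ge\frac\tau2$, $|I_\tau|\le\frac1n(1+\tau)^{-(n-1)}\le\frac1ne^{-(n-1)\tau/2}$. Therefore $k_n\int_{I_\tau}\eta^2\le\frac{n^2}{16}|I_\tau||I|\int\eta'^2\le\frac12\int\eta'^2$ for large $n$. On $I\setminus I_\tau$ we have $r^{-2}\ge(1+\tau)^{-2}\ge1-2\tau$, hence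
$$\int\eta'^2+k_n\int\frac{\eta^2}{r^2}\ge\int\eta'^2+k_n(1-2\tau)\int_{I\setminus I_\tau}\eta^2\ge\tfrac12\int\eta'^2+k_n(1-2\tau)\int\eta^2\ge\Big(\frac{\pi^2}2n^{3/2}+\frac{n^2}4-O(n^{4/3})\Big)\int\eta^2 .$$
By (9) this is at least $(j^2+n^{3/2})\int\eta^2$ for large $n$.

**Step 5 (comparison with $b_n$).** By Steps 2 and 4 the quotient of $\phi$ is at least $j^2+\frac1{16}n\log n$. Since $n\omega_n^{2/n}\to2\pi e>16$, we have $b_n\omega_n^{-2/n}\le\frac1{32}n\log n$ for large $n$. So the quotient is at least $j^2+b_n\omega_n^{-2/n}$, as required. $\square$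

## 10. Entropy and two overlapping functions

Let $\Theta(x,y)=\min(|x|,|y|)^{3/2}\max(|x|,|y|)^{1/2}$. It is $2$-homogeneous, nondecreasing in $|x|$ and in $|y|$, and $\Theta\le|xy|\le\frac12(x^2+y^2)$. It is locally Lipschitz: for $x\ge y>0$, $|\nabla\Theta|^2=\frac14\frac{y^3}x+\frac94xy\le\frac14y^2+\frac98(x^2+y^2)\le4(x^2+y^2)$. Hence for $X,Y\in\mathbb R^2$
$$|\Theta(X)-\Theta(Y)|\le2\max(|X|,|Y|)\,|X-Y|.\tag{14}$$
For disjoint supports $\Theta(a,b)=0$. For $a=b$, $\Theta(a,b)=a^2$.

**Proposition 10.1.** There is $\varepsilon_N\to0$, $\varepsilon_N\ge0$, such that for all large $N$ and all $a,b\in H^1(\mathbb R^N)$ with $\|a\|_2=\|b\|_2=1$, $O(N-5)$-invariant in the sense of Lemma 8.1, and $|\{a\ne0\}\cup\{b\ne0\}|\le1$,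
$$r(a)+r(b)\ge2\log2-5\int\Theta(a,b)\,dx-\varepsilon_N .$$

*Proof.* We may assume $r(a)+r(b)\le2\log2$. Let $n=N-5$, $\kappa=\kappa_n$, with coordinates $w\in\mathbb R^n$, $z\in\mathbb R^5$. Put
$$m(z)=|\{w:a(w,z)\ne0\text{ or }b(w,z)\ne0\}|,\quad\rho_a(z)=\int a^2dw,\quad\rho_b(z)=\int b^2dw,\quad V=C_nm^{-2/n},$$
so $\int m\le1$. For a.e. $z$ the functions $a(\cdot,z),b(\cdot,z)$ lie in $H^1(\mathbb R^n)$ and are radial. Let $\mu_1(z)\ge\mu_2(z)\ge0$ be the eigenvalues of their Gram matrix in $L^2(\mathbb R^n)$, so $\mu_1+\mu_2=\rho_a+\rho_b$. Where $m(z)=0$, all of $\rho_a,\rho_b,\mu_i$ vanish, and products with $V$, $m^{-2/n}$ or $\log m$ are read as $0$.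

**Step 1 (fibre bound).** This bounds the $w$-energy and shows that a second direction in a fibre is costly. Rotate $(a,b)(\cdot,z)$ by an orthogonal matrix to orthogonal functions $v_1,v_2$ with $\|v_i\|^2=\mu_i$. If $\mu_2>0$ and $\hat v_i=v_i/\sqrt{\mu_i}$, then
$$\mathcal E(v_1)+\mathcal E(v_2)=(\mu_1-\mu_2)\mathcal E(\hat v_1)+\mu_2\big(\mathcal E(\hat v_1)+\mathcal E(\hat v_2)\big).$$
FK and Lemma 9.1 give (by FK alone if $\mu_2=0$)
$$\int(|\nabla_wa|^2+|\nabla_wb|^2)dw\ge(\mu_1-\mu_2)V+\mu_2(2V+b_nm^{-2/n})=V(\rho_a+\rho_b)+b_nm^{-2/n}\mu_2.\tag{15}$$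
(If the two functions $\hat v_i$ are supported in measure less than $m$, the bounds are only better.) Moreover $\sqrt{\rho_a}\in H^1(\mathbb R^5)$ and $\int|\nabla_za|^2dw\ge|\nabla\sqrt{\rho_a}|^2$. Indeed $\nabla\rho_a=2\int a\nabla_za\,dw$ has norm at most $2\sqrt{\rho_a}\,(\int|\nabla_za|^2dw)^{1/2}$; apply the chain rule to $\sqrt{\rho_a+\varepsilon^2}$ and let $\varepsilon\to0$. The same holds for $b$.

**Step 2 (base bound).** This turns the remaining energy into an entropy. Since $e^y\ge1+y$, $V=C_ne^{-\frac2n\log m}\ge C_n-\kappa\log m$. The Euclidean logarithmic Sobolev inequality (Weissler) on $\mathbb R^5$ says, for $\|h\|_2=1$,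
$$\int h^2\log h^2\le\frac52\log\Big(\frac2{5\pi e}\int|\nabla h|^2\Big).$$
With $\log X\le\frac XY+\log Y-1$ at $Y=\frac\kappa{\pi e}$ it becomes
$$\int|\nabla h|^2\ge\kappa\int h^2\log h^2+\frac{5\kappa}2\Big(1+\log\frac{\pi e}\kappa\Big).$$
Take $h=\sqrt{\rho_a}$ and add:
$$\int|\nabla\sqrt{\rho_a}|^2+\int V\rho_a\ge A_n+\kappa\int\rho_a\log\frac{\rho_a}m,\qquad A_n:=C_n+\frac{5\kappa}2\Big(1+\log\frac{\pi e}\kappa\Big),\tag{16}$$
and likewise for $b$. All integrals make sense:

* $\rho_a(\log m)_-\le V\rho_a/\kappa$, and $\int V\rho_a\le\int|\nabla_wa|^2<\infty$ by FK on fibres;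
* $\rho_a(\log m)_+\in L^1$, since $\rho_a\in L^{5/3}$ by the Sobolev inequality for $\sqrt{\rho_a}$ on $\mathbb R^5$, and $(\log m)_+^{5/2}\le Cm\in L^1$;
* $\rho_a\log\rho_a\in L^1$, since $\rho_a(\log\rho_a)_+\le C\rho_a^{5/3}$, and on $\{m>0\}$ the inequality $x\log\frac xy\ge x-y$ gives $\rho_a\log\rho_a\ge\rho_a\log m+\rho_a-m$.

Both $A_n-C_n$ (by $\kappa_n\to K=\pi e$) and $C_{n+5}-C_n$ (by (12)) tend to $\frac52K$. So $A_n-C_N\to0$.

**Step 3 (the second fibre direction is negligible: $\int\mu_2\le\eta_n\to0$).** For a probability density $\rho$ vanishing where $m=0$,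
$$\int\rho\log\frac\rho m\ge\int_{\{m>0\}}(\rho-m)\ge0.\tag{17}$$
Adding (15) integrated over $z$, the $z$-energy bounds, (16) and (17) gives $\mathcal E(a)+\mathcal E(b)\ge2A_n+b_n\int m^{-2/n}\mu_2$. On the other hand $\mathcal E(a)+\mathcal E(b)=2C_N+K(r(a)+r(b))\le2C_N+2K\log2$. So $\int m^{-2/n}\mu_2\le C/b_n$. Where $m\le e^n$ we have $m^{-2/n}\ge e^{-2}$. The set $\{m>e^n\}$ has measure at most $e^{-n}$, and on it, by Hölder and Sobolev in $\mathbb R^5$,
$$\int_{\{m>e^n\}}\mu_2\le\int_{\{m>e^n\}}(\rho_a+\rho_b)\le e^{-2n/5}\big(\|\rho_a\|_{5/3}+\|\rho_b\|_{5/3}\big)\le Ce^{-2n/5}(\mathcal E(a)+\mathcal E(b))\le C'ne^{-2n/5}.$$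
Thus $\int\mu_2\le\eta_n:=e^2C/b_n+C'ne^{-2n/5}\to0$.

**Step 4 (entropy of the splitting).** This produces $2\log2$. Let $\rho=\frac12(\rho_a+\rho_b)$. Subtracting $2\int\rho\log\frac\rho m\ge0$,
$$\int\rho_a\log\frac{\rho_a}m+\rho_b\log\frac{\rho_b}m\ge\int\rho_a\log\frac{\rho_a}\rho+\rho_b\log\frac{\rho_b}\rho=2\log2-\int\Big[\rho_a\log\Big(1+\frac{\rho_b}{\rho_a}\Big)+\rho_b\log\Big(1+\frac{\rho_a}{\rho_b}\Big)\Big].$$
Say $\rho_b\le\rho_a$ at $z$. By $\log(1+s)\le s$ the first term of the bracket is at most $\rho_b\le\rho_b^{3/4}\rho_a^{1/4}$. Since $1+s\le(1+s^{1/4})^4$, $\log(1+s)\le4s^{1/4}$, so the second is at most $4\rho_b^{3/4}\rho_a^{1/4}$. Hence the bracket is at most $5\min(\rho_a,\rho_b)^{3/4}\max(\rho_a,\rho_b)^{1/4}=5\Theta(\sqrt{\rho_a},\sqrt{\rho_b})$.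

**Step 5 (from marginals back to $a,b$).** Fix $z$. Let $e$ be a unit eigenvector of the Gram matrix for $\mu_1$ and $e^\perp=(-e_2,e_1)$, so $(a,b)(\cdot,z)=e\,v_1+e^\perp v_2$ with $v_1\perp v_2$, $\|v_i\|^2=\mu_i$. By (14), as $|(a,b)|=\sqrt{v_1^2+v_2^2}$,
$$\int|\Theta(a,b)-\Theta(e_1v_1,e_2v_1)|dw\le2\int\sqrt{v_1^2+v_2^2}\,|v_2|\,dw\le2\sqrt{(\mu_1+\mu_2)\mu_2},$$
and by homogeneity $\int\Theta(e_1v_1,e_2v_1)dw=\mu_1\Theta(e_1,e_2)=\Theta(\sqrt{\mu_1}e_1,\sqrt{\mu_1}e_2)$. As $\rho_a=\mu_1e_1^2+\mu_2e_2^2$ and $\rho_b=\mu_1e_2^2+\mu_2e_1^2$, we have $|\sqrt{\rho_a}-\sqrt{\mu_1}|e_1||\le\sqrt{\mu_2}|e_2|$ and $|\sqrt{\rho_b}-\sqrt{\mu_1}|e_2||\le\sqrt{\mu_2}|e_1|$. So the vectors $(\sqrt{\rho_a},\sqrt{\rho_b})$ and $\sqrt{\mu_1}(|e_1|,|e_2|)$ differ by at most $\sqrt{\mu_2}$, and have norm at most $\sqrt{\mu_1+\mu_2}$. Using (14) again, for a.e. $z$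
$$\Big|\Theta(\sqrt{\rho_a},\sqrt{\rho_b})-\int\Theta(a,b)dw\Big|\le4\sqrt{(\mu_1+\mu_2)\mu_2}.$$
This involves only measurable functions of $z$. Since $\int(\mu_1+\mu_2)=2$, integrating and Cauchy–Schwarz give
$$\Big|\int\Theta(\sqrt{\rho_a},\sqrt{\rho_b})dz-\int\Theta(a,b)dx\Big|\le4\sqrt{2\eta_n}.$$

**Step 6 (assembly).** From (15), (16) and Steps 4 and 5,
$$\mathcal E(a)+\mathcal E(b)\ge2A_n+\kappa_n\Big(2\log2-5\int\Theta(a,b)-20\sqrt{2\eta_n}\Big).$$
Subtract $2C_N$ and divide by $K$. As $\int\Theta(a,b)\le1$, $\kappa_n\to K$, $A_n-C_N\to0$ and $\eta_n\to0$, uniformly in $a,b$, the claim follows. $\square$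

## 11. The cut of Section 1 applied to a minimizer with small gap

We now prove Proposition 6.1. Since its conclusion depends only on the eigenvalues, Lemma 8.1 allows us to replace $\Omega$ by $\Omega^*$. As $\gamma>0$, Lemma 8.2 shows that $\Omega$ is connected. So we may assume: $\Omega$ connected, $u_1>0$, $u_1,u_2$ orthonormal and $O(n)$-invariant, $n=N-5$. We use $f,\nu,P,A,B,m$ and Lemma 1.2. Throughout, $\gamma\in[\gamma',\gamma_0]$, and $N$ is large.

**Step 1 (scaled tools).** Comparison with two balls, $\ell_2-t\gamma\le L_2$ with $t<\frac12$, gives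
$$\ell_2\le L_2+\tfrac\gamma2,\qquad\ell_1=\ell_2-\gamma<L_2.\tag{18}$$
Since $\Gamma=K\gamma$, (4) and (5) read
$$r(u_1\chi(f))\le\ell_1+\gamma P\,\frac{\int\chi'^2d\tau}{\int\chi^2d\nu},\tag{19}$$
$$r((u_2-su_1)_+)\le\ell_2+\gamma\,\frac{sP}{A-2sP}\qquad(2sP<A),\tag{20}$$
the latter also with $-u_2,B$. If $\chi$ is admissible, $\{\chi\ne0\}\subset J$ and $|\{f\in J\}|\le v<\frac12$, then (R2), (19) and $\ell_1<L_2$ give
$$\tfrac12\log\tfrac1{2v}\int\chi^2d\nu\le\gamma P\int\chi'^2d\tau.\tag{21}$$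
So a thin layer carries little mass.

**Step 2 (choice of constants).** Let $P_0=\min\{\frac1{16},\frac{\varepsilon'}{10}\}$. Fix $\eta\in(0,\frac14)$ and then $\varepsilon\in(0,\frac14)$ with
$$\frac1{(1-\varepsilon)(1-\eta)^3}\le1+\frac{\varepsilon'}2,\qquad\sqrt\varepsilon\le\eta P_0 .$$
Put $C_1=\frac1{\eta(1-\varepsilon)(1-\eta)^2}$ and $C_2=\frac5{(1-\varepsilon)(1-\eta)^3P_0^2}$. Let $\gamma_0\le\frac1{10}$ be so small that for all $\gamma\in(0,\gamma_0]$
$$\frac{32\gamma}{\log\frac1{4\gamma}}\le\tfrac12\varepsilon P_0^2,\quad8\gamma\le\tfrac1{16}\varepsilon P_0^2,\quad\frac{16\gamma}{\varepsilon P_0^2}\le\eta(1-\eta)P_0,\quad4C_1\gamma<1,\quad\frac{C_2}{\log\frac1{4C_1\gamma}}\le\frac{\varepsilon'}2.$$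
All this depends only on $\varepsilon'$ and remains true if $\gamma_0$ is decreased.

**Step 3 (the case $P<P_0$: disjoint pieces suffice).** Replacing $u_2$ by $-u_2$ we may assume $A\ge\frac12$. Let $a=(u_2-2u_1)_+$ and $b=u_1\chi(f)$ with $\chi=1$ on $(-\infty,1]$, linear on $[1,2]$, $0$ on $[2,\infty)$. Since $\nu(f>1)\le\int f^+d\nu=P$, (19) gives $r(b)\le\ell_1+\gamma\frac P{1-P}\le\ell_1+2P\gamma$. Since $A-4P\ge\frac14$, (20) with $s=2$ gives $r(a)\le\ell_2+\gamma\frac{2P}{A-4P}\le\ell_2+8P\gamma$. The functions live on $\{f>2\}$ and $\{f<2\}$, disjoint subsets of $\Omega$. So by FK and the convexity and monotonicity of $v\mapsto v^{-2/N}$, $r(a)+r(b)\ge2L_2$. Hence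
$$\tfrac12(\ell_1+\ell_2)\ge L_2-5P_0\gamma\ge L_2-\tfrac{\varepsilon'}2\gamma .$$
For $N$ large depending on $\gamma'$, $|L_2-\log2|\le\frac{\varepsilon'}2\gamma'\le\frac{\varepsilon'}2\gamma$, and the claim follows in this case.

From now on $P\ge P_0$. By (1) and $A,B\le1$, $m\ge P_0^2$ and $1-m\ge P_0^2$.

**Step 4 (little mass near $f=0$).** Let $p=A/P$ and $q=B/P$. By (1), $\frac Pp=\frac{P^2}A\le m\le1$ and $\frac Pq\le1$. Apply (20) with $s=\frac p4$, where $2sP=\frac A2$: $r\le\ell_2+\frac\gamma2\le L_2+\gamma$ by (18). The same holds for $-u_2$ with $s=\frac q4$. By (R1), $|\{f>\frac p4\}|\ge\frac12-\gamma$ and $|\{f<-\frac q4\}|\ge\frac12-\gamma$, so $|\{-\frac q4<f<\frac p4\}|\le2\gamma<\frac12$. Apply (21) to the trapezoid equal to $1$ on $[-\frac q8,\frac p8]$, $0$ outside $(-\frac q4,\frac p4)$, and linear in between: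
$$\nu(-\tfrac q8<f<\tfrac p8)\le\frac{2\gamma P(\frac8p+\frac8q)}{\log\frac1{4\gamma}}\le\frac{32\gamma}{\log\frac1{4\gamma}}\le\tfrac12\varepsilon P_0^2 .$$

**Step 5 (the positive values of $f$ concentrate).** Since $\nu$ has no atoms there are $p_1,p_2>0$ with $\nu(0<f<p_1)=\varepsilon m=\nu(f>p_2)$. As $\nu(f>p_1)=(1-\varepsilon)m>\varepsilon m$, $p_1<p_2$. We claim
$$p_2-p_1\le\frac{16\gamma}{\varepsilon P_0^2}.\tag{22}$$
Let $c=\frac12(p_1+p_2)$. Since $r(u_2^-)=\ell_2\le L_2+\frac\gamma2$, (R1) gives $|\{f<0\}|\ge\frac12-\frac\gamma2$, so $|\{0<f<c\}|+|\{f>c\}|\le\frac12+\frac\gamma2\le0.55$, and one of the two is at most $0.3$. On that one the factor in (21) is at least $\frac12\log\frac1{0.6}\ge\frac14$.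

*If $|\{f>c\}|\le0.3$:* use $\chi=\min\{1,\frac{(\tau-c)_+}{p_2-c}\}$ in (21): $\frac14\varepsilon m\le\frac{\gamma P}{p_2-c}$. So $p_2-p_1=2(p_2-c)\le\frac{8\gamma P}{\varepsilon m}\le\frac{4\gamma}{\varepsilon P_0^2}$, using $P\le\frac12$.

*If $|\{0<f<c\}|\le0.3$:* by Step 4, $\nu(0<f<\frac p8)\le\frac12\varepsilon P_0^2\le\frac12\varepsilon m$, so $p_1>\frac p8$ and $\nu(\frac p8\le f<p_1)\ge\frac12\varepsilon m$. Let $\chi$ rise linearly from $0$ at $0$ to $1$ at $\frac p8$, equal $1$ on $[\frac p8,p_1]$, fall linearly to $0$ at $c$, and be $0$ elsewhere. Then (21) gives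
$$\tfrac18\varepsilon m\le\gamma P\Big(\frac8p+\frac1{c-p_1}\Big)\le8\gamma+\frac\gamma{2(c-p_1)} .$$
As $8\gamma\le\frac1{16}\varepsilon P_0^2\le\frac1{16}\varepsilon m$, we get $c-p_1\le\frac{8\gamma}{\varepsilon m}$ and $p_2-p_1=2(c-p_1)\le\frac{16\gamma}{\varepsilon P_0^2}$. This proves (22).

**Step 6 (where they concentrate).** By Cauchy–Schwarz and $\int f^2d\nu=1$,
$$P=\int_{f>0}f\,d\nu\le p_2m+\int_{f>p_2}f\,d\nu\le p_2m+\sqrt{\nu(f>p_2)}\le p_2m+\sqrt\varepsilon\le p_2m+\eta P .$$
So $p_2\ge(1-\eta)\frac Pm\ge(1-\eta)P_0$. By (22) and the choice of $\gamma_0$, $p_2-p_1\le\eta(1-\eta)P_0\le\eta p_2$, that is $p_1\ge(1-\eta)p_2$. Also $\nu(f\ge p_1)=(1-\varepsilon)m$. Steps 5 and 6 applied to $-u_2$ give $0<q_1<q_2$ with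
$$\nu(f\le-q_1)=(1-\varepsilon)(1-m),\qquad q_2\ge(1-\eta)\frac P{1-m},\qquad q_1\ge(1-\eta)q_2 .$$

**Step 7 (the cut).** Let $x=(1-\eta)p_1$, $y=(1-\eta)q_1$, $m_+=\nu(f\ge x)\ge(1-\varepsilon)m$ and $m_-=\nu(f\le-y)\ge(1-\varepsilon)(1-m)$. By Step 6, $x+y\ge(1-\eta)^3P\big(\frac1m+\frac1{1-m}\big)$, so
$$\frac P{x+y}\Big(\frac1{m_+}+\frac1{m_-}\Big)\le\frac1{(1-\varepsilon)(1-\eta)^3}\le1+\frac{\varepsilon'}2 .$$
Let $\chi(\tau)=\min\{1,\frac{(\tau+y)_+}{x+y}\}$, $a=u_1\chi(f)$, $b=u_1(1-\chi(f))$. The scaled form of (6) yields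
$$r(a)+r(b)\le2\ell_1+\big(1+\tfrac{\varepsilon'}2\big)\gamma=\ell_1+\ell_2+\tfrac{\varepsilon'}2\gamma.\tag{23}$$

**Step 8 (the overlap layer has small volume).** Apply (19) with $\min\{1,\frac{(\tau-x)_+}{p_1-x}\}$, where $p_1-x=\eta p_1$ and $p_1m\ge(1-\eta)p_2m\ge(1-\eta)^2P$. The corresponding function has
$$r\le\ell_1+\frac{\gamma P}{\eta p_1(1-\varepsilon)m}\le L_2+C_1\gamma,$$
so $|\{f>x\}|\ge\frac12-C_1\gamma$ by (R1). Similarly $|\{f<-y\}|\ge\frac12-C_1\gamma$. Hence the layer $\{-y<f<x\}$ has measure at most $2C_1\gamma<\frac12$.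

**Step 9 (the overlap is $o(\gamma)$).** Let $\tilde\chi=\min(\chi,1-\chi)$, which vanishes outside $(-y,x)$. Apply (21), with $v=2C_1\gamma$, to the admissible function $(\tilde\chi+\delta)^{3/4}-\delta^{3/4}$, $\delta>0$. With $s=\chi(\tau)$, its derivative satisfies
$$\int(\cdot)'^2d\tau\le\frac9{16}\cdot\frac1{x+y}\int_0^1\min(s,1-s)^{-1/2}ds=\frac9{16}\cdot\frac{2\sqrt2}{x+y}\le\frac2{x+y}.$$
Letting $\delta\to0$,
$$\int u_1^2\,\tilde\chi(f)^{3/2}\le\frac{4\gamma P}{(x+y)\log\frac1{4C_1\gamma}} .$$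
Let $\hat a=a/\|a\|$, $\hat b=b/\|b\|$. Since $\|a\|^2\ge m_+$ and $\|b\|^2\ge m_-$, monotonicity and homogeneity of $\Theta$ and $\Theta(\chi,1-\chi)\le\tilde\chi^{3/2}$ give $\Theta(\hat a,\hat b)\le\frac1{\min(m_+,m_-)}u_1^2\tilde\chi(f)^{3/2}$. Here $\min(m_+,m_-)\ge(1-\varepsilon)P_0^2$, and $\frac P{x+y}\le\frac1{4(1-\eta)^3}$ since $\frac1m+\frac1{1-m}\ge4$. So
$$5\int\Theta(\hat a,\hat b)\le\frac{C_2\gamma}{\log\frac1{4C_1\gamma}}\le\frac{\varepsilon'}2\gamma .$$

**Step 10 (end of the proof).** The functions $\hat a,\hat b$ are $O(n)$-invariant, because $u_1$ and $u_2$ are, and vanish outside $\Omega$, which has measure $1$. So Proposition 10.1 and (23) give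
$$\ell_1+\ell_2+\tfrac{\varepsilon'}2\gamma\ge r(\hat a)+r(\hat b)\ge2\log2-\tfrac{\varepsilon'}2\gamma-\varepsilon_N .$$
For $N$ so large that $\varepsilon_N\le\varepsilon'\gamma'\le\varepsilon'\gamma$, this is $\ell_1+\ell_2\ge2\log2-2\varepsilon'\gamma$, that is $\frac12(\ell_1+\ell_2)\ge\log2-\varepsilon'\gamma$. The thresholds on $N$ depend only on $\varepsilon'$ and $\gamma'$, not on $t$ or $\Omega$. This proves Proposition 6.1, and with it Theorem 2.1 and Corollary 2.2. $\blacksquare$
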